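# Harmonic index against diameter: $H(G)\ge \frac D2+\frac13$

## 1. The theorem, and the conjecture it implies

All graphs are finite and simple. For a vertex $v$ of $G$, $d_v$ is its degree. The **harmonic index** is
$$H(G)=\sum_{uv\in E(G)}\frac{2}{d_u+d_v}.$$
The distance $d(u,v)$ is the number of edges of a shortest path from $u$ to $v$, and the diameter $D(G)$ is the largest distance.

**Theorem 1.** Let $G$ be a connected simple graph of order $n\ge 2$ and diameter $D$. Then
$$H(G)\ge \frac D2+\frac13,$$
with equality if and only if $G$ is a path with at least three vertices.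

Let us unpack this. We call $\frac2{d_u+d_v}$ the *weight* of the edge $uv$; it is the reciprocal of the average degree of its two ends. An edge between vertices of degree 2 weighs $\frac12$, and an edge between high-degree vertices weighs little. A long diameter forces many edges along a shortest path, but those edges might be light, because vertices on the path may have many neighbors off it. The theorem says that the edges off the path compensate: nothing does better than the bare path. The order $n$ does not appear in the bound.

The question behind this is a conjecture; the source of the problem is A. Abdolghafourian and Mohammad A. Iranmanesh, "The minimum harmonic index for bicyclic graphs with given diameter", arXiv:2011.05752 (2020). Liu's result for trees is: if $T$ is a tree of order $n\ge4$, then $H(T)\ge D(T)+\frac56-\frac n2$ and $H(T)\ge\big(\frac12+\frac1{3(n-1)}\big)D(T)$. The conjecture asks for the same two inequalities for every connected graph of order $n\ge 4$. Theorem 1 shows that the conjecture is true.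

**Corollary 2.** Let $G$ be a connected graph of order $n\ge4$ and diameter $D$. Then
$$H(G)\ge D+\frac56-\frac n2\qquad\text{and}\qquad H(G)\ge\Big(\frac12+\frac1{3(n-1)}\Big)D,$$
and in either inequality equality holds exactly for $G=P_n$.

*Proof from Theorem 1.* A shortest path has distinct vertices, so $D\le n-1$. Hence
$$\Big(\frac D2+\frac13\Big)-\Big(D+\frac56-\frac n2\Big)=\frac{n-1-D}2\ge0,\qquad \frac13\ge\frac{D}{3(n-1)}.$$
So both right-hand sides are at most $\frac D2+\frac13\le H(G)$. If equality holds in either one, then $H(G)=\frac D2+\frac13$, so $G$ is a path. Conversely, for $G=P_n$ we have $D=n-1$, both displayed inequalities are equalities, and $H(P_n)=\frac D2+\frac13$. $\square$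

Theorem 1 is sharp for every $D\ge2$: the minimum of $H$ over all connected graphs of diameter $D$, of any order, is $\frac D2+\frac13$, attained only by $P_{D+1}$. For $D=1$ the graphs are the complete graphs $K_n$ with $n\ge 2$, where $H(K_n)=\frac n2$, with minimum $1$.

## 2. Paths, complete graphs, stars, cycles

*Paths.* For $n\ge4$, the two end edges of $P_n$ weigh $\frac2{1+2}=\frac23$ and the other $n-3$ edges weigh $\frac12$. For $n=3$ both edges weigh $\frac23$. In all cases with $n\ge3$,
$$H(P_n)=\frac{n-3}2+\frac43=\frac{n-1}2+\frac13=\frac{D(P_n)}2+\frac13. \tag{1}$$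
This is the "if" part of the equality statement. The path $K_2$ is different: $H(K_2)=1>\frac12+\frac13$.

*Complete graphs.* $K_n$ has $\frac{n(n-1)}2$ edges of weight $\frac1{n-1}$, so $H(K_n)=\frac n2\ge1>\frac56$. This is the case $D=1$.

*Stars.* $H(K_{1,n-1})=(n-1)\cdot\frac2n=2-\frac2n$. For $n\ge3$ we have $D=2$, and $2-\frac2n\ge\frac43=\frac22+\frac13$, with equality only at $n=3$.

*Cycles.* All weights are $\frac12$, so $H(C_n)=\frac n2$, while $\frac D2+\frac13\le\frac n4+\frac13<\frac n2$ for $n\ge3$.

## 3. Spanning trees do not carry the tree bound over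

Liu's inequalities hold for trees, so a sensible first attempt is: choose a spanning tree $T$ of $G$, note $D(T)\ge D(G)$ since distances can only grow when edges are removed, and conclude if $H(G)\ge H(T)$. Everything here works except the last inequality. Deleting an edge removes its weight but lowers two degrees, and this raises the weights of all edges nearby.

Concretely, let $G$ be a triangle with one leaf attached to each of its three vertices. The triangle vertices have degree 3, so
$$H(G)=3\cdot\frac26+3\cdot\frac24=\frac52=\frac{75}{30}.$$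
A spanning tree must keep the three pendant edges and omit exactly one triangle edge; up to isomorphism there is only one. Its three non-leaf vertices have degrees $2,3,2$, so
$$H(T)=2\cdot\frac25+2\cdot\frac23+\frac24=\frac{79}{30}>H(G).$$
So here *every* spanning tree has larger harmonic index than $G$, and a lower bound for $H(T)$ says nothing about $H(G)$.

A second attempt is induction by deleting a vertex $z$ off a shortest $x$–$y$ path. This does not shorten $d(x,y)$, so it suffices that $H(G-z)\le H(G)$. This also fails in general. Take a cycle $c_1\dots c_e$, attach a leaf to every $c_i$, and join a hub $z$ to all $c_i$. The $c_i$ have degree 4, and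
$$H(G)-H(G-z)=e\Big(\frac2{e+4}+\frac28+\frac25\Big)-e\Big(\frac26+\frac24\Big)=e\Big(\frac2{e+4}-\frac{11}{60}\Big),$$
which is negative for $e\ge7$, since $\frac2{11}<\frac{11}{60}$. The trouble is that the degree of $z$ is large compared with the degrees around it: its edges are light, and its removal makes the edges around its neighbors noticeably heavier.

This example points to the way out. *Deleting a vertex works when its degree is small relative to the degrees of the vertices near it.* So in a smallest counterexample there are no such vertices, apart from exceptions near $x$ and $y$. That will force the degrees to increase as we move away from $x$ and $y$ toward the middle, by about two per step. But many vertices of high degree force $H$ to be large (Lemma 3 below), and in the middle of the graph this will contradict $H\le\frac D2+\frac13$. Cut vertices cannot be deleted, so they need a second operation: splitting the graph at the cut vertex.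

## 4. Many vertices of high degree force a large harmonic index

**Lemma 3.** (i) If $d_{v_1}\ge\dots\ge d_{v_n}$, then $H(G)\ge\sum_i\max\{0,1-\frac{i-1}{d_{v_i}}\}$, where isolated vertices are omitted from the sum. Hence, for $q\ge1$, if at least $q$ vertices have degree $\ge q$, then $H(G)\ge\frac{q+1}2$; and if at least three vertices have degree $\ge4$, then $H(G)\ge\frac94$.

(ii) Let $q\ge2$ and let $S\neq\emptyset$ be a set of vertices, each of degree $\ge q$ in $G$ and with at most one neighbor outside $S$. Then the edges inside $S$ have total weight (with degrees taken in $G$) at least $\frac{q-1}2$.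

*Proof.* (i) At most $i-1$ neighbors of $v_i$ come before it, so at least $d_{v_i}-(i-1)$ come after it. An edge $v_iv_j$ with $j>i$ has weight $\frac2{d_{v_i}+d_{v_j}}\ge\frac1{d_{v_i}}$. Counting each edge at its earlier end gives the sum. If $q$ vertices have degree $\ge q$, the first $q$ terms are at least $1-\frac{i-1}q$, with sum $q-\frac{q-1}2=\frac{q+1}2$. If three vertices have degree $\ge4$, the first three terms give $1+\frac34+\frac24=\frac94$.

(ii) A vertex of $S$ has at least $q-1$ neighbors in $S$, so $|S|\ge q$. Order $S$ by non-increasing degree in $G$ as $s_1,s_2,\dots$. Among the neighbors of $s_i$ at most one is outside $S$ and at most $i-1$ are earlier, so at least $d_{s_i}-i$ are later vertices of $S$. For $i\le q-1$ the corresponding edges weigh at least $1-\frac i{d_{s_i}}\ge1-\frac iq$. Summing over $i\le q-1$ gives $(q-1)-\frac{q-1}2=\frac{q-1}2$. $\square$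

**Lemma 4.** If $G$ is connected with $n\ge3$, then $H(G)\ge\frac43$, with equality only for $P_3$.

*Proof.* If two vertices have degree $\ge2$, Lemma 3(i) with $q=2$ gives $H\ge\frac32$. Otherwise exactly one vertex has degree $\ge2$, so $G$ is a star, and $H=2-\frac2n\ge\frac43$ with equality only for $n=3$. $\square$

## 5. Two operations: deleting a vertex and splitting at a cut vertex

Write $N(v)$ for the set of neighbors of $v$ and $N[v]=N(v)\cup\{v\}$. The first lemma is bookkeeping for the deletion of $z$: we assign to each neighbor $c$ of $z$ its share $\eta_c$ of the change.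

**Lemma 5.** Let $z\in V(G)$ and $e=d_z$. For $c\in N(z)$ put
$$\eta_c=\frac2{e+d_c}-\sum_{w\in N(c)\setminus N[z]}\frac2{\sigma(\sigma-1)}-\sum_{w\in N(c)\cap N(z)}\frac2{\sigma(\sigma-2)},\qquad\sigma=d_c+d_w. \tag{2}$$
Then
$$H(G)-H(G-z)=\sum_{c\in N(z)}\eta_c. \tag{3}$$
Moreover, let $c\in N(z)$, $d=d_c$, and $g\ge2$.

(A) If all $w\in N(c)\setminus\{z\}$ have degree $\ge g$, then $\eta_c\ge\frac2{d+e}-\frac{2d}{(d+g)(d+g-1)}$. In particular $\eta_c>0$ if $e\le2g-1$.

(B) If all $w\in N(c)\setminus\{z\}$ except one have degree $\ge g$, then $\eta_c\ge\frac2{d+e}-\frac{2(d-1)}{(d+g)(d+g-1)}-\frac2{d(d+1)}$.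

(B1) In (B) with $g=e$: $\eta_c\ge0$ if $d(d-1)\ge e$, and $\eta_c>0$ if $d(d-1)>e$.

(B2) In (B) with $d\ge g\ge7$ and $e\le g+3$: $\eta_c>0$.

*Proof.* Deleting $z$ removes the edges $zc$, of weight $\frac2{e+d_c}$. An edge not containing $z$, with exactly one end in $N(z)$, changes from $\frac2\sigma$ to $\frac2{\sigma-1}$, an increase of $\frac2{\sigma(\sigma-1)}$. An edge with both ends in $N(z)$ changes from $\frac2\sigma$ to $\frac2{\sigma-2}$, an increase of $\frac4{\sigma(\sigma-2)}$, which we split equally between its two ends. No other edge changes. This is (3).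

(A) There are $d-1$ vertices $w$. If $d=1$ the sums are empty and the bound is clear. In general $\sigma\ge d+g$, and $\frac1{\sigma(\sigma-2)}=\frac1{\sigma(\sigma-1)}\big(1+\frac1{\sigma-2}\big)$, so each subtracted term is at most $\frac2{(d+g)(d+g-1)}\big(1+\frac1{d+g-2}\big)$. Now
$$(d-1)\Big(1+\frac1{d+g-2}\Big)=\frac{(d-1)(d+g-1)}{d+g-2}\le d,$$
since $d(d+g-2)-(d-1)(d+g-1)=g-1\ge0$. This gives the bound. It is positive when $(d+g)(d+g-1)>d(d+e)$, and
$$(d+g)(d+g-1)-d(d+e)=d(2g-1-e)+g(g-1),$$
which is positive if $e\le2g-1$.

(B) Here $d\ge2$. The $d-2$ regular terms total at most $\frac2{(d+g)(d+g-1)}(d-2)\big(1+\frac1{d+g-2}\big)\le\frac{2(d-1)}{(d+g)(d+g-1)}$, because $(d-1)(d+g-2)-(d-2)(d+g-1)=g\ge0$. The exceptional $w$ has some degree $k\ge1$. If $w\notin N(z)$, its term is at most $\frac2{(d+1)d}$. If $w\in N(z)$, then $w$ is adjacent to both $c$ and $z$, so $k\ge2$, and its term is at most $\frac2{(d+2)d}\le\frac2{d(d+1)}$.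

(B1) With $g=e$, the first two terms of the bound combine to
$$\frac{2(d+e-1)-2(d-1)}{(d+e)(d+e-1)}=\frac{2e}{(d+e)(d+e-1)}.$$
Comparing with $\frac2{d(d+1)}$, we need the sign of
$$e\,d(d+1)-(d+e)(d+e-1)=(e-1)(d^2-d-e),$$
and $e-1>0$ since $e=g\ge2$.

(B2) The bound in (B) decreases in $e$, so we take $e=g+3$ in it. Since
$$(d+g)(d+g-1)-(d-1)(d+g+3)=dg+g^2-3d+3,$$
we need
$$(dg+g^2-3d+3)\,d(d+1)>(d+g+3)(d+g)(d+g-1).$$
As $g\le d$, $(d+g)(d+g-1)\le2d(2d-1)<4d(d+1)$. So it suffices that $dg+g^2-3d+3\ge4(d+g+3)$, that is, $d(g-7)+g^2-4g-9\ge0$. For $g\ge7$ the first summand is $\ge0$ and $g^2-4g-9\ge 49-28-9=12$. $\square$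

For the hub of Section 3, formula (2) gives $\eta_c=\frac2{e+4}-\frac2{5\cdot4}-2\cdot\frac2{8\cdot6}=\frac2{e+4}-\frac{11}{60}$, as computed there.

Recall that a *cut vertex* of a connected graph $G$ is a vertex $z$ such that $G-z$ is disconnected; then every component of $G-z$ contains a neighbor of $z$.

**Lemma 6.** Let $G$ be connected, $z$ a cut vertex, $e=d_z$, and $V\setminus\{z\}=A\cup B$ a partition into nonempty parts with no edges between $A$ and $B$. Let $\alpha=|N(z)\cap A|$ and $\beta=|N(z)\cap B|$ (so $\alpha,\beta\ge1$ and $\alpha+\beta=e$), $G_A=G[A\cup\{z\}]$, $G_B=G[B\cup\{z\}]$. Then $H(G)=H(G_A)+H(G_B)-K$ with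
$$K=\sum_{c\in N(z)\cap A}\Big(\frac2{\alpha+d_c}-\frac2{e+d_c}\Big)+\sum_{c\in N(z)\cap B}\Big(\frac2{\beta+d_c}-\frac2{e+d_c}\Big). \tag{4}$$
If all neighbors of $z$ have degree $\ge e$, then $K\le\frac13$. If all except one, lying in $A$ and of degree $k$, have degree $\ge e$, then $K\le\frac13+\frac2{\alpha+k}-\frac2{e+k}$.

*Proof.* In $G_A$ every vertex of $A$ keeps its degree, while $z$ has degree $\alpha$; similarly for $G_B$. So only the edges at $z$ change weight, and the formula follows. If $c\in N(z)\cap A$ has $d_c\ge e$, its term is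
$$\frac{2(e-\alpha)}{(\alpha+d_c)(e+d_c)}\le\frac{2\beta}{(\alpha+e)\cdot2e}=\frac\beta{(\alpha+e)e},$$
and similarly for $B$. There are at most $\alpha$ such terms in $A$ and $\beta$ in $B$, so together they are at most
$$\frac{\alpha\beta}e\Big(\frac1{\alpha+e}+\frac1{\beta+e}\Big)=\frac{\alpha\beta}e\cdot\frac{3e}{(\alpha+e)(\beta+e)}=\frac{3\alpha\beta}{2e^2+\alpha\beta}\le\frac13,$$
because the last fraction increases in $\alpha\beta$ and $\alpha\beta\le\frac{e^2}4$. An exceptional neighbor contributes its own term in addition. $\square$

The constant $\frac13$ is exactly right for us. If $z$ separates $x$ from $y$ with $D=d(x,z)+d(z,y)$, then applying the bound of Theorem 1 to both pieces gives $\frac D2+\frac23$, and we may lose exactly one $\frac13$. Splitting $P_5$ at its middle vertex does lose exactly this: $e=2$, $\alpha=\beta=1$, both neighbors have degree 2, and $K=2\big(\frac23-\frac12\big)=\frac13$.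

## 6. A smallest counterexample and its leaves

Call a connected graph with $n\ge2$ *bad* if it is not a path with at least three vertices and $H\le\frac D2+\frac13$. By (1), Theorem 1 says exactly that no bad graph exists. **Suppose bad graphs exist, and let $G$ be one with $n$ minimal.** The rest of the proof derives a contradiction.

Minimality gives us the following tool. If $G'$ is connected, $2\le|V(G')|<n$, and $x'\ne y'$ are vertices of $G'$, then
$$H(G')\ge\frac12d_{G'}(x',y')+\frac13,\quad\text{with equality only if $G'$ is a path on at least 3 vertices with ends $x',y'$.} \tag{5}$$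
Indeed $G'$ is not bad, so either $H(G')>\frac12D(G')+\frac13$, or $G'$ is a path with at least three vertices and $H(G')=\frac12D(G')+\frac13$; and $D(G')\ge d_{G'}(x',y')$, where for a path equality means that $x',y'$ are its ends.

Small diameters are excluded by hand. $K_2$ is not bad, so $n\ge3$. If $D=1$, then $H=\frac n2>\frac56$. If $D=2$, Lemma 4 gives $H>\frac43=\frac22+\frac13$ unless $G=P_3$, which is not bad. So $D\ge3$. Fix $x,y$ with $d(x,y)=D$. Since $D\ge3$, **no vertex is adjacent to both $x$ and $y$, and $x\not\sim y$.**

Every vertex $z\notin\{x,y\}$ falls into one of three cases, which recur below.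

(a) *$z$ is not a cut vertex.* Then $G-z$ is connected with fewer vertices, and $d_{G-z}(x,y)\ge D$. By (5), $H(G-z)\ge\frac D2+\frac13\ge H(G)$, so (3) gives
$$\sum_{c\in N(z)}\eta_c\le0. \tag{6}$$

(b) *$z$ is a cut vertex and some component $C$ of $G-z$ contains neither $x$ nor $y$.* Put $B=C$ and $A=V\setminus(C\cup\{z\})$. Then $G_A$ is connected, contains $x$ and $y$ at distance $\ge D$, and has fewer than $n$ vertices, so
$$H(G_A)\ge\frac D2+\frac13\ge H(G). \tag{7}$$
With $\alpha=|N(z)\cap A|$, counting edges gives
$$H(G)\ge H(G_A)+\big(\text{weight of the edges inside }C\big)-\sum_{c\in N(z)\cap A}\Big(\frac2{\alpha+d_c}-\frac2{e+d_c}\Big), \tag{8}$$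
where the edges from $z$ to $C$ have been dropped.

(c) *Otherwise.* Each component of $G-z$ contains $x$ or $y$ and there are at least two, so there are exactly two, $C_x\ni x$ and $C_y\ni y$. Every $x$–$y$ path passes through $z$, so $D=d(x,z)+d(z,y)$, and these distances are the same inside $G[C_x\cup\{z\}]$ and $G[C_y\cup\{z\}]$.

**Step 1 (leaves).** The purpose is to control the vertices of degree 1, which are the worst exceptions for Lemma 5.

(i) *Every leaf is $x$ or $y$.* Let $w\notin\{x,y\}$ be a leaf with neighbor $s$ of degree $a$. Deleting $w$ removes weight $\frac2{a+1}$ and raises each of the other $a-1$ edges $sv$ by $\frac2{(a+d_v)(a+d_v-1)}\le\frac2{(a+1)a}$ (if $a=1$ there are none). So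
$$H(G)-H(G-w)\ge\frac2{a+1}-\frac{2(a-1)}{a(a+1)}=\frac2{a(a+1)}>0.$$
Since a leaf is not a cut vertex, this contradicts (6).

(ii) *If $x$ is a leaf, its neighbor $u$ has degree $\ge3$; likewise for $y$.* Since $n\ge3$, $d_u\ge2$. Suppose $N(u)=\{x,c\}$. Every path from $x$ to $y$ starts $x,u,c$, so $d(c,y)=D-2\ge1$; thus $c$ has a neighbor closer to $y$, different from $u$, and $d_c\ge2$. Deleting $x$ removes weight $\frac23$ and raises the edge $uc$ from $\frac2{d_c+2}$ to $\frac2{d_c+1}$, so
$$H(G)-H(G-x)=\frac23-\frac2{(d_c+1)(d_c+2)}\ge\frac23-\frac16=\frac12.$$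
Now (5) for $(G-x,u,y)$, where the distance is $D-1$, gives $H(G)\ge\frac{D-1}2+\frac13+\frac12=\frac D2+\frac13$. As $G$ is bad, equality holds throughout, so $G-x$ is a path with ends $u,y$, and $G$ is a path with at least three vertices: a contradiction.

## 7. A vertex of lowest degree touches a leaf

**Step 2.** The purpose is to show that the lowest degree among the vertices other than $x,y$ occurs only next to a leaf. Let $W=V\setminus\{x,y\}$, nonempty as $D\ge3$, and $\delta=\min_{v\in W}d_v$; by Step 1(i), $\delta\ge2$.

**Claim.** Every $z\in W$ with $d_z=\delta$ is adjacent to a leaf belonging to $\{x,y\}$.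

Put $e=d_z=\delta$. We go through the three cases.

*Case (a), $z$ not a cut vertex.* Let $c\in N(z)\cap W$, so $d_c\ge\delta$. A vertex of degree $<\delta$ is $x$ or $y$, and $c$ is adjacent to at most one of these. So at most one vertex of $N(c)\setminus\{z\}$ has degree $<\delta$. If none does, (A) with $g=\delta$ gives $\eta_c>0$, as $\delta\le2\delta-1$. If one does, (B1) applies, since $d_c(d_c-1)\ge\delta(\delta-1)\ge\delta$; it gives $\eta_c\ge0$, and $\eta_c=0$ is possible only if $d_c(d_c-1)=\delta$, that is, $\delta=d_c=2$. If $c\in N(z)\cap\{x,y\}$, then $N(c)\subset W$ because $x\not\sim y$, and $\eta_c>0$ by (A).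

So all $\eta_c\ge0$, and by (6) all are $0$. Hence $\delta=2$, and the two neighbors $c_1,c_2$ of $z$ lie in $W$, have degree 2, and each has as its other neighbor a vertex of degree less than $2$, a leaf in $\{x,y\}$. These leaves are distinct, since a leaf has only one neighbor. So $G$ is the path on five vertices with middle vertex $z$, contradicting that $z$ is not a cut vertex.

*Case (b), a component $C$ avoids $x,y$.* The vertices of $C$ lie in $W$ and have degree $\ge2$, so $|C|\ge2$, $G_B$ has at least three vertices, and $H(G_B)\ge\frac43$ by Lemma 4. At most one neighbor of $z$ has degree $<\delta=e$; it is $x$ or $y$, lies in $A$, and has degree $k\ge1$. So by Lemma 6, $K<\frac13+\frac2{1+1}=\frac43$. Then $H(G)=H(G_A)+H(G_B)-K>H(G_A)$, contradicting (7).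

*Case (c), $z$ separates $x$ from $y$.* If $|C_x|=1$, then $x$ is a leaf adjacent to $z$, and the claim holds for $z$; likewise if $|C_y|=1$. So assume both have at least two vertices, and use Lemma 6 with $A=C_x$, $B=C_y$. Both $G_A$ and $G_B$ have between $3$ and $n-1$ vertices.

Suppose first that all neighbors of $z$ have degree $\ge\delta$. Then $K\le\frac13$ and, by (5),
$$H(G)\ge\frac{d(x,z)}2+\frac13+\frac{d(z,y)}2+\frac13-\frac13=\frac D2+\frac13.$$
As $G$ is bad, equality holds everywhere. So $G_A$ is a path with ends $x,z$ and $G_B$ is a path with ends $z,y$, and $G$ is a path: a contradiction.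

Otherwise exactly one neighbor of $z$ has degree $k<\delta$, and it is $x$ or $y$; by symmetry, say it is $x$. As $C_x$ is connected with at least two vertices, $x$ has a neighbor besides $z$, so $k\ge2$ and $\delta\ge3$. Now $d(x,z)=1$, so $H(G_B)\ge\frac{D-1}2+\frac13$, and $H(G_A)\ge\frac43$ by Lemma 4. The sum of these two bounds is $\frac D2+\frac13+\frac56$, so it suffices to show $K<\frac56$.

If $\alpha\ge2$, then $\beta=\delta-\alpha\le\delta-2$, $\alpha+k\ge4$ and $\delta+k\ge\delta+2$, so
$$K\le\frac13+\frac{2\beta}{(\alpha+k)(\delta+k)}\le\frac13+\frac{2(\delta-2)}{4(\delta+2)}<\frac13+\frac12=\frac56.$$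
If $\alpha=1$, then $x$ is the only neighbor of $z$ in $A$, $\beta=\delta-1$, and each of the $\delta-1$ terms from $B$ is $\frac2{(\delta-1+d_c)(\delta+d_c)}\le\frac2{(2\delta-1)2\delta}$. So
$$K<\frac2{1+k}+(\delta-1)\frac2{(2\delta-1)2\delta}<\frac23+\frac1{2\delta}\le\frac23+\frac16=\frac56.$$
In both cases $H(G)>\frac D2+\frac13$, a contradiction. This proves the claim.

*Why leaves really are an exception.* If $C_x=\{x\}$, then $G_A=K_2$, and the splitting estimate yields $H(G)\ge1+\frac{D-1}2+\frac13-K=\frac D2+\frac13+\frac12-K$. But $x$ alone contributes $1-\frac2{e+1}\ge\frac12$ to $K$ once $e\ge3$, and the other terms are positive, so $K>\frac12$ and the estimate falls short.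

*Notation from here on.* Some vertex of $W$ has degree $\delta$. By the claim, and by symmetry between $x$ and $y$, we may assume: **$x$ is a leaf with neighbor $u$, and $d_u=a=\delta$; by Step 1(ii), $a\ge3$.** If $y$ is a leaf, let $u'$ be its neighbor; then $u'\in W$, $u'\ne u$ and $d_{u'}\ge a$. Put
$$Q=\begin{cases}\{u,u'\}&\text{if $y$ is a leaf},\\ \{u,y\}&\text{if not (then $d_y\ge2$)},\end{cases}\qquad R=V\setminus(Q\cup\{x,y\}).$$
Whenever $u'$ is mentioned, this refers to the case that $y$ is a leaf. A vertex of $R$ is not adjacent to any leaf, since the only leaves are $x$ and possibly $y$, with neighbors $u$ and $u'$. So by the claim no vertex of $R$ has degree $\delta=a$: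
$$\text{all vertices of $R$ have degree $\ge a+1\ge4$, and no leaf is adjacent to $R$.} \tag{9}$$

## 8. Distant ends, and degree at least 7 in between

**Step 3 ($D\ge5$).** The purpose is to move the two members of $Q$ so far apart that no vertex sees both.

The vertex $u$ has at least two neighbors other than $x$; none of them is $y$, as no vertex is adjacent to both $x$ and $y$. So $u$ and these neighbors are three vertices of $W$, of degree $\ge a\ge3$, and Lemma 3(i) with $q=3$ gives $H\ge2>\frac{11}6=\frac32+\frac13$. Thus $D\ne3$.

Let $D=4$. Then $d(u,u')\ge2$ and $d(u,y)=3$, so $u$ is adjacent to neither $u'$ nor $y$, and its $a-1\ge2$ neighbors other than $x$ are in $R$. Let $c\in R$ be a neighbor of $u$. We have $c\not\sim x$, and $c\not\sim y$ because otherwise $d(x,y)\le3$. So the neighbors of $c$ outside $R$ are $u$ and possibly $u'$, and $c$ has at least $d_c-2\ge a-1\ge2$ neighbors in $R$. Hence $|R|\ge3$.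

Suppose $|R|=3$. Each such $c$ has at most 2 neighbors in $R$, so $d_c\le4$; with $d_c\ge a+1\ge4$ this forces $a=3$, $d_c=4$ and $c\sim u'$. In particular $y$ is a leaf, and $N(u)=\{x,c_1,c_2\}$, $R=\{c_1,c_2,w\}$. Now $w\not\sim u$ and $w$ is adjacent to no leaf, so $N(w)\subset\{c_1,c_2,u'\}$ and $d_w\le3$, contradicting (9).

So $|R|\ge4$, and Lemma 3(i) with $q=4$ gives $H\ge\frac52>\frac73=\frac42+\frac13$, contradicting that $G$ is bad. Hence $D\ge5$.

The two members of $Q$ are now at distance at least $D-2\ge3$. Together with (9) this gives the following structure: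
$$\begin{gathered}\text{the members of $Q$ are non-adjacent, and every vertex has at most one neighbor in $Q$;}\\ \text{the neighbors of a vertex of $R$ lie in $R\cup Q$, at most one of them in $Q$;}\\ \text{the neighbors of $u$ (and of $u'$) are one leaf and vertices of $R$;}\\ \text{if $y$ is not a leaf, then $N(y)\subset R$.}\end{gathered} \tag{10}$$

**Step 4 (degree $\ge7$ on $R$).** The purpose is to raise the lower bound 4 in (9) to 7, the value needed in (B2). The set $R$ is nonempty, since $u$ has neighbors in it. Let $e=\min_{v\in R}d_v\ge4$, and let $z\in R$ with $d_z=e$. We show $e\ge a^2-a+1$, which is at least $7$ because $a\ge3$. *Suppose $e\le a(a-1)$.* (This threshold is the one in (B1) for the neighbor $c=u$, whose exceptional neighbor is the leaf $x$.)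

*Case (a).* Let $c\in N(z)\cap R$. By (10), all vertices of $N(c)\setminus\{z\}$ lie in $R$, and so have degree $\ge e$, except at most one in $Q$. Also $d_c(d_c-1)\ge e(e-1)>e$. So $\eta_c>0$ by (A) or (B1) with $g=e$. By (10), at most one $c\in N(z)$ is in $Q$. If $c\in\{u,u'\}$, then $N(c)\setminus\{z\}$ consists of one leaf and vertices of $R$, and $d_c(d_c-1)\ge a(a-1)\ge e$, so $\eta_c\ge0$ by (B1). If $c=y$ is not a leaf, then $N(y)\subset R$ and $\eta_c>0$ by (A). Since $e\ge4$, some $c\in N(z)$ is in $R$, so $\sum\eta_c>0$, contradicting (6).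

*Case (b).* The vertex $u$ is adjacent to $x$ and $u\ne z$, so $u$ is in the component of $x$; likewise $u'$ is in that of $y$. So $C\subset R$. Each vertex of $C$ has degree $\ge e$ and at most the one neighbor $z$ outside $C$, so by Lemma 3(ii) the edges inside $C$ weigh at least $\frac{e-1}2\ge\frac32$. In the sum in (8), with $\beta=e-\alpha$, the terms with $d_c\ge e$ total at most $\frac{\alpha\beta}{(\alpha+e)e}<\frac12$, as $\frac\alpha{\alpha+e}<\frac12$ and $\frac\beta e<1$. At most one further term occurs, from a neighbor in $Q$, whose degree $k$ is at least 2; it is less than $\frac2{1+2}=\frac23$. Since $\frac12+\frac23<\frac32$, (8) gives $H(G)>H(G_A)$, contradicting (7).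

*Case (c).* Here $u\in C_x$ as before, and $C_y$ contains $u'$ if $y$ is a leaf, or a neighbor of $y$ other than $z$ if not. So both components have at least two vertices.

If every neighbor of $z$ has degree $\ge e$, then $K\le\frac13$. The graph $G[C_x\cup\{z\}]$ contains $u$ together with all its neighbors, so $u$ has degree $a\ge3$ there, the graph is not a path, and $H(G[C_x\cup\{z\}])>\frac12d(x,z)+\frac13$ by (5). Together with (5) for the other piece, $H(G)>\frac D2+\frac23-\frac13=\frac D2+\frac13$, a contradiction.

Otherwise exactly one neighbor $w$ of $z$ has degree $k<e$; it lies in $Q$, and $k\ge2$. Let $A$ be the component of $G-z$ containing $w$, $t\in\{x,y\}$ the end in $A$, and $B$ the other component. Then $w$ is $t$ or a neighbor of $t$, so $d(t,z)\le2$, and the other end has distance $\ge D-2$ from $z$. By (5), $H(G_B)\ge\frac{D-2}2+\frac13$.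

Next we find three vertices of degree $\ge4$ in $G_A$. The vertex $w$ has a neighbor $q_0\in R\cap A$: if $w\in\{u,u'\}$, it has degree $\ge3$ and only one leaf neighbor, so besides $z$ it has another neighbor in $R$; if $w=y$, then $d_y\ge2$ and $N(y)\subset R$. Now $q_0$ has degree $\ge4$, all its neighbors are in $A\cup\{z\}$, and at most one of them is in $Q$. So at least three are in $R$, and at least two are in $R\cap A$. These two and $q_0$ have degree $\ge4$ in $G$ by (9), and the same degree in $G_A$. Lemma 3(i) gives $H(G_A)\ge\frac94$.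

Finally, $K<\frac13+\frac2{1+2}=1$ by Lemma 6. Hence
$$H(G)>\frac94+\frac{D-2}2+\frac13-1=\frac D2+\frac13+\frac14,$$
a contradiction. This completes Step 4, and $r_0:=\min_{v\in R}d_v\ge7$.

**Step 5 ($D\ge8$).** The purpose is to make room for the levels used in Section 9. Let $p_0=x,\ p_1=u,\dots,p_D=y$ be a shortest path. Since $D\ge5$, we have $d(p_2,y)=D-2\ge3$, so $p_2$ is none of $x,u,u',y$, and $p_2\in R$. It has at least $7$ neighbors, at most one of them outside $R$. So at least $7$ vertices of $R$, including $p_2$, have degree $\ge7$, and $H\ge4$ by Lemma 3(i). From $4\le H\le\frac D2+\frac13$ we get $D\ge\frac{22}3$, so $D\ge8$.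

## 9. Degrees grow by four every two levels

For a vertex $v$ let $\rho(v)=\min\{d(v,x),d(v,y)\}$. Let $V_j=\{v:\rho(v)\ge j\}$, $m=\lfloor D/2\rfloor\ge4$, and $g_j=\min_{v\in V_j}d_v$ for $2\le j\le m$. On the shortest path of Step 5, $d(p_m,x)=m$ and $d(p_m,y)=D-m\ge m$, so $p_m\in V_m$ and no $V_j$ is empty. All vertices of $Q\cup\{x,y\}$ have $\rho\le1$, so $V_2\subset R$ and $g_2\ge r_0\ge7$. As the sets $V_j$ shrink, $g_j$ is nondecreasing. For example, for $P_9$ we have $m=4$ and $V_4$ is just the middle vertex (though in a path all the degrees considered here are 2).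

**Step 6.** The purpose is the quantitative growth of degrees.

**Claim.** $g_3\ge r_0+4$, and $g_j\ge g_{j-2}+4$ for $4\le j\le m$.

Let $3\le j\le m$, and put $g=r_0$ if $j=3$ and $g=g_{j-2}$ if $j\ge4$; so $g\ge7$. *Suppose some $z\in V_j$ has $e=d_z\le g+3$.* We record what $z$ sees.

- $V_j\subset V_{j-2}$ if $j\ge4$, and $V_3\subset R$; so $e\ge g\ge7$.
- Moving along an edge changes $\rho$ by at most 1, so $N(z)\subset V_{j-1}\subset V_2\subset R$. All neighbors of $z$ have degree $\ge g$, because $V_{j-1}\subset V_{j-2}$ if $j\ge4$, and $V_2\subset R$ if $j=3$.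
- For $c\in N(z)$ we have $N(c)\subset V_{j-2}$. If $j\ge4$, all vertices of $N(c)$ have degree $\ge g$. If $j=3$, then $c\in R$, and by (10) at most one vertex of $N(c)$ is outside $R$; all others have degree $\ge r_0=g$.

*Case (a).* For each $c\in N(z)$: if all vertices of $N(c)\setminus\{z\}$ have degree $\ge g$, then (A) applies, as $e\le g+3\le2g-1$. If one of them does not, then (B2) applies, as $d_c\ge g\ge7$ and $e\le g+3$. So every $\eta_c>0$, contradicting (6).

*Case (b).* Since $\rho(z)\ge3$, $z$ is neither $u$ nor $u'$, so $C\subset R$ as in Step 4. By Lemma 3(ii) with $q=7$, the edges inside $C$ weigh at least $\frac{7-1}2=3$. The sum in (8) has $\alpha$ terms, each less than $\frac2{\alpha+g}$, so it is less than $\frac{2\alpha}{\alpha+g}<2$. Thus $H(G)>H(G_A)$, contradicting (7).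

*Case (c).* Here plain splitting is no longer enough: $z$ may now have larger degree than its neighbors, and then $K$ can exceed $\frac13$. For instance, let $e=10$, $\alpha=\beta=5$, and let all ten neighbors have degree $7$. Then $K=10\big(\frac2{12}-\frac2{17}\big)=\frac{25}{51}>\frac13$. The remedy is to attach a new leaf at $z$ in each piece. This lengthens both distances by 1, which adds $1$ to the lower bound in total, while the two new edges are light if $z$ keeps many neighbors on each side; in addition $z$ keeps a higher degree in the pieces, so the loss on the old edges is smaller.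

Since $\rho(z)\ge3$, both $C_x$ and $C_y$ have at least two vertices. Let $G_x$ be $G[C_x\cup\{z\}]$ with a new leaf attached at $z$, and define $G_y$ likewise. Then $|V(G_x)|=|C_x|+2<|C_x|+1+|C_y|=n$, and similarly $|V(G_y)|<n$. Let $\alpha=|N(z)\cap C_x|$ and $\beta=|N(z)\cap C_y|$, so $\alpha+\beta=e$. In $G_x$ the degree of $z$ is $\alpha+1$ and the new edge weighs $\frac2{\alpha+2}$; other degrees are unchanged. Therefore $H(G)=H(G_x)+H(G_y)-\Theta$ with
$$\Theta=\frac2{\alpha+2}+\frac2{\beta+2}+\sum_{c\in N(z)\cap C_x}\Big(\frac2{\alpha+1+d_c}-\frac2{e+d_c}\Big)+\sum_{c\in N(z)\cap C_y}\Big(\frac2{\beta+1+d_c}-\frac2{e+d_c}\Big). \tag{11}$$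
Apply (5) in $G_x$ to $x$ and the new leaf, at distance $d(x,z)+1$, and in $G_y$ to $y$ and the new leaf. This gives
$$H(G)\ge\frac{D+2}2+\frac23-\Theta=\frac D2+\frac13+\Big(\frac43-\Theta\Big).$$
So $\Theta<\frac43$ is a contradiction, and this is what we prove. By symmetry let $\alpha\le\beta$.

If $\alpha=1$, then $\beta+1=e$ and the second sum in (11) vanishes. The first sum has one term, less than $\frac2{2+7}$, and $e\ge7$, so
$$\Theta\le\frac23+\frac2{e+1}+\frac29\le\frac23+\frac14+\frac29=\frac{41}{36}<\frac43.$$

If $\alpha\ge2$, then $\beta\ge\lceil e/2\rceil\ge4$, so the first two terms of (11) are at most $\frac12+\frac13=\frac56$. A term of the first sum equals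
$$\frac{2(\beta-1)}{(\alpha+1+d_c)(e+d_c)}\le\frac{2\beta}{(\alpha+g)(e+g)},$$
and there are $\alpha$ of them; similarly for the second sum. So the two sums are together at most
$$\frac{2\alpha\beta}{e+g}\Big(\frac1{\alpha+g}+\frac1{\beta+g}\Big)=\frac{2\alpha\beta\,(e+2g)}{(e+g)(g^2+ge+\alpha\beta)}.$$
This increases in $\alpha\beta\le\frac{e^2}4$, and at $\alpha\beta=\frac{e^2}4$ we have $g^2+ge+\alpha\beta=\frac{(e+2g)^2}4$. So it is at most
$$\frac{2e^2}{(e+g)(e+2g)}=\frac2{\big(1+\frac ge\big)\big(1+\frac{2g}e\big)}.$$
Since $e\le g+3$ and $g\ge7$, $\frac ge\ge\frac g{g+3}\ge\frac7{10}$, and the last expression is at most $\frac2{1.7\cdot2.4}=\frac2{4.08}<\frac12$. Hence $\Theta<\frac56+\frac12=\frac43$.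

All three cases are contradictory, so every $z\in V_j$ has degree at least $g+4$. This proves the claim.

## 10. Too many high degrees in the middle

**Step 7.** The purpose is to turn the growth into a value of $H$ that is too large for a bad graph.

We have $g_2\ge7=2\cdot2+3$ and $g_3\ge r_0+4\ge11\ge2\cdot3+3$, and for $4\le j\le m$ the claim gives inductively $g_j\ge g_{j-2}+4\ge2(j-2)+3+4=2j+3$. So
$$g_j\ge2j+3\qquad(2\le j\le m).$$
Put $q=g_{m-1}$; as $m-1\ge3$, this is defined, and $q\ge2(m-1)+3=2m+1$. The vertex $p_m\in V_m$ and all its neighbors lie in $V_{m-1}$, so they all have degree $\ge q$; and $p_m$ has at least $q$ neighbors. Thus at least $q+1$ vertices have degree $\ge q$, and Lemma 3(i) gives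
$$H(G)\ge\frac{q+1}2\ge m+1.$$
But $D\le2m+1$, so
$$\frac D2+\frac13\le m+\frac12+\frac13=m+\frac56<m+1\le H(G),$$
contradicting that $G$ is bad. Hence no bad graph exists. Together with (1), this proves Theorem 1, and with it Corollary 2: the conjecture is true, with equality in either inequality exactly for $G=P_n$. $\blacksquare$
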